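\title{Transversals of intersecting segment systems in the integer lattice}

\begin{abstract}
An $r$-segment system is a finite family of sets, each consisting of $r$ consecutive integer points on a line of the plane, with at most one set on each line. We prove that if any two members of such a family share a point and $r\ge5$, then $\lceil r/2\rceil$ points suffice to meet all members. We also determine the largest transversal number for every $r\ge 2$: it is $2,2,3$ for $r=2,3,4$ and $\lceil r/2\rceil$ for $r\ge5$. Reducing the directions of the segments modulo a prime bounds their number by about $r$ plus a prime gap, and a packing argument absorbs the excess.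
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{linear system} is a pair $(P,\mathcal L)$, where $P$ is a finite set of \emph{points} and $\mathcal L$ is a family of subsets of $P$ such that $|\ell\cap\ell'|\le1$ for all distinct $\ell,\ell'\in\mathcal L$. It is \emph{intersecting} if $|\ell\cap\ell'|=1$ for all distinct $\ell,\ell'\in\mathcal L$. The \emph{degree} of a point is the number of members of $\mathcal L$ that contain it. A \emph{transversal} is a subset of $P$ that meets every member of $\mathcal L$, and the \emph{transversal number} $\tau=\tau(P,\mathcal L)$ is the smallest size of a transversal.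

Let $r\ge2$ be an integer. A linear system $(P,\mathcal L)$ with $P\subseteq\mathbb Z^2$ is an \emph{$r$-segment system} if every member of $\mathcal L$ consists of $r$ consecutive integer points on a line of $\mathbb R^2$, and every line of $\mathbb R^2$ contains at most one member of $\mathcal L$. We call the members of $\mathcal L$ \emph{segments} and keep the word \emph{line} for lines of $\mathbb R^2$. How large can $\tau$ be for an intersecting $r$-segment system?

Two bounds hold in every intersecting linear system with $n\geq 1$ members, each of size $r$. Any member is a transversal, so $\tau\le r$; and any two members are covered by one point, so $\tau\le\lceil n/2\rceil$. The first bound is attained by a projective plane of order $r-1$: it has $r^2-r+1$ members and all degrees equal $r$, so $r-1$ points cover at most $r^2-r$ members. In the integer lattice the situation is different. The following facts are due to Oliveros, O'Neill and Zerbib: every intersecting $r$-segment system with $r\ge3$ has a point of degree $1$, so that $\tau\le r-1$; every intersecting $5$-segment system has $\tau\le3$; and for every $r\ge3$ there is an intersecting $r$-segment system with $\tau=\lceil r/2\rceil$.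

The value $\lceil r/2\rceil$ is what one finds when no three segments share a point. Then a point covers at most two segments, so $\tau=\lceil n/2\rceil$, and $n\le r$ for $r\geq3$ (Lemma~\ref{lem:triple}). Points of degree $3$ or more allow more segments, but they also cover more segments at once, and it is not clear in advance which effect wins. For $r=4$ the first one does (Example~\ref{ex:medians}). The conjecture stated in \cite{VA} is that this does not happen for larger $r$: every intersecting $r$-segment system with $r\ge5$ satisfies $\tau\le\lceil r/2\rceil$. We prove it.

\begin{theorem}\label{thm:A}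
Every intersecting $r$-segment system with $r\ge5$ satisfies $\tau\le\lceil r/2\rceil$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $f(r)$ be the maximum of $\tau$ over intersecting $r$-segment systems. Then $f(2)=2$, $f(3)=2$, $f(4)=3$, and $f(r)=\lceil r/2\rceil$ for all $r\ge5$.
\end{theorem}

Thus the bound of Theorem~\ref{thm:A} is sharp for every $r\ge5$, and the hypothesis $r\ge5$ cannot be weakened to $r\ge4$.

The proof has an arithmetic half and a combinatorial half. In Section~\ref{sec:classes} we reduce the directions of the segments modulo a prime $p\ge r$ and show that, after a normalization, either $\tau=1$ or $n\le p+1$. This settles prime $r$ and leaves, in general, an excess $n-r-1$ of at most a prime gap. Section~\ref{sec:pplus1} treats $r=p+1$ by a direct geometric argument. Sections~\ref{sec:packing} and~\ref{sec:large} show that an excess forces enough points of degree at least $3$, covering disjoint sets of segments, to pay for itself, as long as $r$ is about eleven times the excess. Section~\ref{sec:proof} checks that prime gaps are small enough.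

\section{Conventions and examples}\label{sec:examples}

From now on $(P,\mathcal L)$ is an intersecting $r$-segment system with $n=|\mathcal L|$ segments. We assume $n\ge2$, since otherwise $\tau\le1$, and $P=\bigcup\mathcal L$, since points of degree $0$ play no role. Segments are \emph{concurrent} if they share a point.

A vector $v\in\mathbb Z^2$ is \emph{primitive} if its coordinates are coprime. The integer points on a line through $x\in \mathbb Z^2$ with primitive direction $v$ are the points of $x+\mathbb Zv$. So each segment has the form
\[
\ell=\{x,\ x+v_\ell,\ \dots,\ x+(r-1)v_\ell\}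
\]
with $v_\ell$ primitive. We fix one of the two choices of $v_\ell$, call it the \emph{direction} of $\ell$, and say that the point $x+iv_\ell$ has \emph{position} $i$ on $\ell$. Distinct segments lie on distinct lines, and these lines meet, so they are not parallel:
\begin{equation}\label{eq:det}
\det(v_\ell,v_{\ell'})\neq0\qquad\text{for }\ell\ne\ell'.
\end{equation}
We use constantly that any $N$ segments are covered by $\lceil N/2\rceil$ points, and call this \emph{pairing}. The following lemma is the only place where we use the point of degree $1$.

\begin{lemma}\label{lem:triple}
If $r\ge3$ and $n\ge r+1$, then some point has degree at least $3$.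
\end{lemma}

\begin{proof}
Let $\ell$ be a segment that contains a point of degree $1$. The other $n-1\ge r$ segments meet $\ell$ in its remaining $r-1$ points, so two of them meet $\ell$ in the same point.
\end{proof}

The next three examples give the lower bounds of Theorem~\ref{thm:B}.

\begin{example}[tangents to a parabola]\label{ex:parabola}
Let $r\ge3$. For $0\le s\le r-1$ put
\[
\ell_s=\{(x,\,sx-s^2): x\in\mathbb Z,\ s\le x\le s+r-1\}.
\]
This is a set of $r$ consecutive integer points with direction $(1,s)$, on the tangent to the parabola $y=x^2/4$ at $x=2s$. For $s\neq t$ the equation $sx-s^2=tx-t^2$ gives $x=s+t$, and $s+t$ lies in both ranges because $0\le s,t\le r-1$. So $\ell_s\cap\ell_t=\{(s+t,st)\}$. A point of $\ell_s$ with abscissa $x$ lies on $\ell_t$ with $t\ne s$ only if $t=x-s$, so all degrees are at most $2$. There are $r$ segments, hence $\tau=\lceil r/2\rceil$.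
\end{example}

\begin{example}\label{ex:two}
For $r=2$ the three pairs from $\{(0,0),(1,0),(0,1)\}$ form an intersecting $2$-segment system without a common point, so $\tau=2$.
\end{example}

\begin{example}[a triangle and its medians]\label{ex:medians}
Let $r=4$. The triangle with vertices $(0,0)$, $(2,0)$, $(-2,6)$ has centroid $(0,2)$. Its sides and medians carry the segments
\begin{align*}
\ell_1&=\{(0,0),(1,0),(2,0),(3,0)\}, & \ell_4&=\{(0,0),(0,1),(0,2),(0,3)\},\\
\ell_2&=\{(0,0),(-1,3),(-2,6),(-3,9)\}, & \ell_5&=\{(2,0),(1,1),(0,2),(-1,3)\},\\
\ell_3&=\{(4,-3),(2,0),(0,3),(-2,6)\}, & \ell_6&=\{(1,0),(0,2),(-1,4),(-2,6)\},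
\end{align*}
shown in Figure~\ref{fig:medians}. The directions $(1,0)$, $(-1,3)$, $(-2,3)$, $(0,1)$, $(-1,1)$, $(-1,2)$ are primitive and pairwise non-parallel. The points
\[
(0,0)\in\ell_1,\ell_2,\ell_4;\quad (2,0)\in\ell_1,\ell_3,\ell_5;\quad (-2,6)\in\ell_2,\ell_3,\ell_6;\quad (0,2)\in\ell_4,\ell_5,\ell_6
\]
account for twelve of the fifteen pairs of segments, and the other three pairs meet at $\ell_1\cap\ell_6=(1,0)$, $\ell_2\cap\ell_5=(-1,3)$, $\ell_3\cap\ell_4=(0,3)$. So the system is intersecting, its maximum degree is $3$, and it has exactly four points of degree $3$. Two points could cover six segments only if both had degree $3$ and lay on no common segment, but any two of the four points lie on a common segment. With pairing, $\tau=3>\lceil 4/2\rceil$.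
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x in {-3,...,4} \foreach \y in {-3,...,9} \fill[gray!50] (\x,\y) circle (1.5pt);
\draw[thick] (0,0)--(3,0) (0,0)--(-3,9) (4,-3)--(-2,6);
\draw[thick,dashed] (0,0)--(0,3) (2,0)--(-1,3) (1,0)--(-2,6);
\foreach \x/\y in {0/0,2/0,-2/6,0/2} \fill (\x,\y) circle (6pt);
\foreach \x/\y in {1/0,-1/3,0/3} \fill (\x,\y) circle (3.5pt);
\foreach \x/\y in {3/0,-3/9,4/-3,0/1,1/1,-1/4} \draw[fill=white] (\x,\y) circle (3.5pt);
\node[above right] at (3,0) {$\ell_1$};
\node[right] at (-2.7,8.4) {$\ell_2$};
\node[right] at (3.5,-2.2) {$\ell_3$};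
\end{tikzpicture}
\caption{An intersecting $4$-segment system with six segments and $\tau=3$: the three sides (solid) and the three medians (dashed) of a lattice triangle. Large dots have degree $3$, small dots degree $2$, open dots degree $1$.}
\label{fig:medians}
\end{figure}

\section{Directions modulo a prime}\label{sec:classes}

Let $p$ be a prime. A primitive vector is nonzero modulo $p$, so $v_\ell$ spans a one-dimensional subspace of $\mathbb F_p^2$. This subspace is the \emph{class} of $\ell$ modulo $p$. There are $p+1$ such subspaces (the points of $\mathbb P^1(\mathbb F_p)$), and two segments $\ell,m$ are in the same class if and only if $p\mid\det(v_\ell,v_m)$. We also use the word class for the set of segments with a given class.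

\subsection*{The case $r=5$}
If $n\le6$, pairing gives $\tau\le3$. Let $n\ge7$. There are six classes modulo $5$, so two segments $m,m'$ lie in one class $C$. Let $X=m\cap m'$ and let $\ell\notin C$. Suppose that $\ell$ misses $X$. Then $\ell,m,m'$ bound a triangle whose sides are integer multiples of the three directions,
\[
c\,v_\ell=s'v_{m'}-s\,v_m ,
\]
and $1\le|c|\le4$ because $\ell$ has only five points. Taking the determinant with $v_m$ gives $c\det(v_\ell,v_m)=s'\det(v_{m'},v_m)$. The right side is divisible by $5$ and the left side is not. So every segment outside $C$ contains $X$. If such a segment $\ell$ exists, the same argument for the pair $m,m''$, with any other $m''\in C$, gives $m\cap m''=\ell\cap m=X$, and $\tau=1$.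

Two things remain: to make sure that a segment outside $C$ exists, and to see what survives for primes smaller than $r$.

\subsection*{Reduced systems}
Call the system \emph{reduced} if for every prime $p$ at least two classes modulo $p$ occur. This is a real condition: the map $(x,y)\mapsto(x,py)$ turns Example~\ref{ex:parabola} into a system with directions $(1,ps)$, all in one class modulo $p$, and with the same $\tau$. The next lemma says that such stretching can always be undone.

\begin{lemma}\label{lem:reduce}
For every intersecting $r$-segment system with $n\geq2$ there is a reduced intersecting $r$-segment system with the same $n$ and the same $\tau$.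
\end{lemma}

\begin{proof}
Suppose all segments have the same class modulo $p$. Fix a segment $m$ and a point $x_0\in m$, and let $\Lambda=\mathbb Zv_m+p\mathbb Z^2$. Each $v_\ell$ is congruent to a multiple of $v_m$ modulo $p$, so $v_\ell\in\Lambda$. A point of $\ell$ is reached from $x_0$ by moving along $m$ to a point of $\ell$ and then along $\ell$, so $P\subseteq x_0+\Lambda$.

Extend the primitive vector $v_m$ to a basis $v_m,z$ of $\mathbb Z^2$. Then $v_m,pz$ is a basis of $\Lambda$. The linear map $\varphi$ with $\varphi(v_m)=(1,0)$ and $\varphi(pz)=(0,1)$ has determinant $\pm1/p$ and maps $\Lambda$ onto $\mathbb Z^2$. The vector $\varphi(v_\ell)$ is primitive: if $\varphi(v_\ell)=ky$ with $y\in\mathbb Z^2$ and $k\ge2$, then $v_\ell=k\varphi^{-1}(y)$ with $\varphi^{-1}(y)\in\Lambda\subseteq\mathbb Z^2$. Hence the affine bijection $x\mapsto\varphi(x-x_0)$ of $\mathbb R^2$ maps the system to an intersecting $r$-segment system with the same incidences, and it divides every number $|\det(v_\ell,v_{\ell'})|$ by $p$. By \eqref{eq:det} these numbers are positive integers in every system, so the step can be repeated only finitely often.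
\end{proof}

\subsection*{Classes with several segments}

\begin{lemma}\label{lem:cong}
Let $C$ be a class modulo $p$ and let $\ell\notin C$. Then the positions on $\ell$ of the points $\ell\cap m$, $m\in C$, are all congruent modulo $p$.
\end{lemma}

\begin{proof}
Let $m\neq m'$ in $C$ and $X=m\cap m'$. Write $\ell\cap m=X+sv_m$ and $\ell\cap m'=X+s'v_{m'}$ with integers $s,s'$, and let $c$ be the difference of the two positions on $\ell$. Then $cv_\ell=s'v_{m'}-sv_m$, so $c\det(v_\ell,v_m)=s'\det(v_{m'},v_m)\equiv0\pmod p$. Since $p\nmid\det(v_\ell,v_m)$, we get $p\mid c$.
\end{proof}

In Example~\ref{ex:medians} the sides $\ell_1,\ell_2,\ell_3$ form one class modulo $3$, and each median meets the three sides in its positions $0$ and $3$.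

\begin{proposition}\label{prop:classes}
Let the system be reduced and let $p$ be a prime.
\begin{enumerate}
\item[(a)] If $p\ge r$, then $\tau=1$ or every class modulo $p$ has at most one segment; in the latter case $n\le p+1$.
\item[(b)] If $r/2\le p<r$, then $\tau\le3$ or every class modulo $p$ has at most two segments; in the latter case $n\le2(p+1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $C$ be a class. Since the system is reduced, there are segments outside $C$.

(a) Let $m\ne m'$ in $C$ and $X=m\cap m'$. Positions lie in $\{0,\dots,r-1\}$ and $p\ge r$, so congruent positions are equal. By Lemma~\ref{lem:cong}, each $\ell\notin C$ meets all segments of $C$ in a single point. This point lies on $m$ and $m'$, so it is $X$. Hence all segments, inside and outside $C$, contain $X$.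

(b) Since $r-1<2p$, no three distinct positions are congruent modulo $p$. So each $\ell\notin C$ meets the segments of $C$ in at most two points. Let $|C|\ge3$.

\emph{Three segments of $C$ share a point $X$.} A segment outside $C$ that misses $X$ would meet these three in three distinct points. So all segments outside $C$ contain $X$. Take one of them, $\ell$. It meets the segments of $C$ only in $X$ and in at most one further point $Y$, so every segment of $C$ contains $X$ or $Y$, and $\tau\le2$.

\emph{No three segments of $C$ share a point.} A segment outside $C$ meets the segments of $C$ in at most two points, each on at most two segments of $C$, so $|C|\le4$. If $|C|=3$, every segment outside $C$ meets two segments of $C$ in the same point, so it contains one of the three intersection points of $C$. These three points also cover $C$, and $\tau\le3$. If $|C|=4$, every segment $\ell$ outside $C$ contains two points $m_1\cap m_2$ and $m_3\cap m_4$ with $C=\{m_1,m_2,m_3,m_4\}$. There are three ways to split $C$ into two pairs, and two points lie on at most one segment, so at most three segments lie outside $C$. The two points on one of them cover it and $C$, and one more point covers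 the remaining at most two segments. Again $\tau\le3$.
\end{proof}

The class $\{\ell_1,\ell_2,\ell_3\}$ of Example~\ref{ex:medians}, with $r=4$ and $p=3$, shows that the value $3$ in (b) cannot be lowered. This exceptional value is harmless exactly when $3\le\lceil r/2\rceil$, that is, when $r\ge5$.

\begin{corollary}\label{cor:prime}
If $p\ge r$ is a prime, then every intersecting $r$-segment system satisfies $\tau\le\lceil(p+1)/2\rceil$.
\end{corollary}

\begin{proof}
Reduce by Lemma~\ref{lem:reduce}, apply Proposition~\ref{prop:classes}(a), and pair.
\end{proof}

For an odd prime $r$ this is the bound $\lceil r/2\rceil$. For $r=4$ the best choice is $p=5$, and Example~\ref{ex:medians} has $p+1=6$ segments, one in each class: the slopes of $\ell_1,\dots,\ell_6$ modulo $5$ are $0,2,1,\infty,4,3$.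

\section{The case $r=p+1$}\label{sec:pplus1}

When $r-1$ is prime, the next prime may be far away relative to $r$. For $r=8$, Proposition~\ref{prop:classes} gives only $n\le12$, while we want $\tau\le 4$. On the other hand, the prime $p=r-1$ almost satisfies the hypothesis of part (a): the only distinct positions that are congruent modulo $p$ are $0$ and $r-1$. So two segments of one class pin down both end points of every segment that misses their common point.

\begin{proposition}\label{prop:pplus1}
If $r=p+1\ge5$ with $p$ prime, then $\tau\le\lceil r/2\rceil$.
\end{proposition}

\begin{proof}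
We may assume that the system is reduced. If $n\le r$, we pair. Let $n\ge r+1=p+2$, so that two segments $m,m'$ lie in one class modulo $p$. If this class has three or more segments, Proposition~\ref{prop:classes}(b) gives $\tau\le3\le\lceil r/2\rceil$; this is where $r\ge5$ is used. So let the class be $\{m,m'\}$. Put $O=m\cap m'$, $v=v_m$, $v'=v_{m'}$, and let $\mathcal M$ be the set of segments that miss $O$. If $|\mathcal M|\le1$, then $\tau\le2$. Let $|\mathcal M|\ge2$.

By \eqref{eq:det} we may write points of the plane as $O+Xv+Yv'$ with real coordinates $(X,Y)$. A segment $\ell\in\mathcal M$ lies outside the class and meets $m$ and $m'$ in two distinct points. By Lemma~\ref{lem:cong} their positions differ by a nonzero multiple of $p=r-1$, so they are the two end points of $\ell$. Their coordinates are $(a,0)$ and $(0,b)$, where $a,b$ are integers depending on $\ell$ with $1\le|a|,|b|\le r-1=p$. All other points of $\ell$ lie in the open quadrant given by the signs of $a$ and $b$. The pair $(a,b)$ determines $\ell$. Two segments of $\mathcal M$ cannot differ in both signs, because opposite closed quadrants meet only in $O$.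

\emph{Case A: two segments $\ell_1,\ell_2\in\mathcal M$ differ in one sign.} Exchanging $m$ and $m'$ if necessary, let them differ in the sign of $a$. If $\ell_i,\ell_j\in\mathcal M$ differ in the sign of $a$, their common point has $X=0$. The only point of $\ell_i$ with $X=0$ is $(0,b_i)$, so $b_i=b_j$. Thus $b_1=b_2$. Any $\ell_3\in\mathcal M$ differs in the sign of $a$ from $\ell_1$ or from $\ell_2$, so $b_3=b_1$. The points $O$ and $(0,b_1)$ cover all segments, and $\tau\le2$.

\emph{Case B: all segments of $\mathcal M$ have the same signs.} Replacing $v$ or $v'$ by its negative, let $a,b>0$ throughout. Since $m,m'$ are in one class, $v'\equiv uv\pmod p$ for an integer $u$ with $p\nmid u$. The end points of $\ell$ differ by $bv'-av=\pm p\,v_\ell$, so $(ub-a)v\equiv0\pmod p$, and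
\[
a\equiv ub\pmod p .
\]
Hence $a=p$ if and only if $b=p$. Suppose some segment of $\mathcal M$ has $(a,b)=(p,p)$; it lies on the line $X+Y=p$. Any other segment of $\mathcal M$ has $a,b\le p-1$, so both its end points, and hence all its points, satisfy $X+Y\le p-1$. The two segments are disjoint, a contradiction. Therefore $1\le a,b\le p-1$ for all segments of $\mathcal M$. The congruence determines $b$ from $a$, so $|\mathcal M|\le p-1=r-2$. Taking $O$ and pairing $\mathcal M$ gives $\tau\le1+\lceil(r-2)/2\rceil=\lceil r/2\rceil$.
\end{proof}

\section{Excess and saving}\label{sec:packing}

From here to the end of Section~\ref{sec:large} only incidences matter. Write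
\[
n=r+1+\delta
\]
and call $\delta$ the \emph{excess}. Pairing alone gives $\lceil(r+1+\delta)/2\rceil$, which is too large by about $\delta/2$. To do better we must use points of degree at least $3$, and a positive excess forces such points on every segment.

A \emph{block} is the set of all segments through a point of degree at least $2$. Any two segments lie in exactly one block, so two distinct blocks share at most one segment. A segment $\ell$ lies in at most $r$ blocks, and these blocks, with $\ell$ removed, partition the other $n-1$ segments. Hence
\begin{equation}\label{eq:excess}
e(\ell):=\sum_{E\ni\ell}(|E|-2)=(n-1)-\#\{\text{blocks }E\ni\ell\}\ \ge\ n-1-r=\delta .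
\end{equation}
A \emph{packing} is a family of pairwise disjoint sets $S_1,\dots,S_t$ of segments ($t\geq0$), each contained in a block and of size $s_i=|S_i|\ge3$. Its \emph{saving} is $\sum_i(s_i-2)$, and $\sigma$ denotes the maximum saving of a packing. Covering each $S_i$ by one point and pairing the remaining segments gives, for a packing of saving $\sigma$,
\[
\tau\le t+\Big\lceil\frac{n-\sum_i s_i}{2}\Big\rceil=\Big\lceil\frac{n-\sigma}2\Big\rceil=\Big\lceil\frac{r+1+\delta-\sigma}2\Big\rceil .
\]
Consequently
\begin{equation}\label{eq:saving}
\tau\le\lceil r/2\rceil\quad\text{if }\sigma\ge\delta+1,\quad\text{or if $r$ is odd and }\sigma\ge\delta .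
\end{equation}
Inequality \eqref{eq:excess} provides a total of $\delta$ among the blocks through one segment, but those blocks overlap in that segment. The difficulty is to find the same amount, or one more, on disjoint sets. For small excess this rests on a fact about triples.

\begin{lemma}\label{lem:triples}
Let $\mathcal F$ be a nonempty family of $3$-element sets, any two of which share exactly one element. Then all members of $\mathcal F$ have a common element, or $|\bigcup\mathcal F|\le7$.
\end{lemma}

\begin{proof}
Let $x$ lie in the largest number $D$ of members. If $D=1$, then $\mathcal F$ has one member. The members through $x$ are disjoint apart from $x$, so a member $F\not\ni x$ meets them in $D$ distinct elements. If $D\ge4$, no such $F$ exists. If $D=3$, every such $F$ lies in the $7$-element union of the three members through $x$. If $D=2$, let $x\in F_1,F_2$. Every other member has one element in $F_1\setminus\{x\}$ and another in $F_2\setminus\{x\}$, so it has at most one element outside $F_1\cup F_2$. Each of the two elements of $F_1\setminus\{x\}$ lies in at most one member other than $F_1$, so there are at most two other members, and $|\bigcup\mathcal F|\le5+2$.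
\end{proof}

\begin{proposition}\label{prop:small}
Let $r\ge5$. Then $\tau\le\lceil r/2\rceil$ in each of the following cases: \textup{(i)} $\delta\le0$; \textup{(ii)} $\delta=1$ and $r\ge6$; \textup{(iii)} $\delta=2$ and $r$ is odd.
\end{proposition}

\begin{proof}
(i) If $\delta\leq-1$, or $\delta=0$ and $r$ is odd, then \eqref{eq:saving} applies with $\sigma\ge0$. If $\delta=0$ and $r$ is even, Lemma~\ref{lem:triple} gives $\sigma\ge1=\delta+1$.

For (ii) and (iii) we first describe the systems with $\delta\ge1$, $n\ge8$ and $\sigma\le1$. No block has four or more segments, since four of them would save $2$, and no two blocks of size $3$ are disjoint. By \eqref{eq:excess} every segment lies in a block of size $3$. So the blocks of size $3$ share exactly one segment pairwise and cover $n\geq 8$ segments. By Lemma~\ref{lem:triples} they all contain one segment $u$. Every $\ell\neq u$ lies in exactly one block with $u$, hence in exactly one block of size $3$. So $e(\ell)=1$ for $\ell\neq u$, and the $n-1$ segments other than $u$ are partitioned into pairs, so $n$ is odd.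

(ii) If $r$ is odd, \eqref{eq:excess} gives a block of size at least $3$, so $\sigma\ge1=\delta$. If $r$ is even, then $n=r+2\ge8$ is even, so $\sigma\ge2=\delta+1$ by the description above.

(iii) Here $n=r+3\ge8$ and $e(\ell)\ge2$ for all $\ell$, so $\sigma\ge2=\delta$ by the description above.
\end{proof}

Example~\ref{ex:medians} has $r=4$, $\delta=1$ and $\sigma=1$: its four blocks of size $3$ meet pairwise, have no common segment and cover only six segments. It escapes (ii) through the second alternative of Lemma~\ref{lem:triples}.

\section{Excess small relative to $r$}\label{sec:large}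

\begin{proposition}\label{prop:large}
If $\delta\ge1$ and $r\ge10.5\,\delta+3$, then $\tau\le\lceil r/2\rceil$.
\end{proposition}

Lemma~\ref{lem:triples} has no direct analogue for larger saving, so we replace it by counting. The case $\delta=1$, $r\ge14$ even, shows the method. Suppose $\sigma=1$, so all blocks have size at most $3$. Let $S$ be a block of size $3$ and let $W$ be the set of the other $r-1\ge13$ segments. Every block of size $3$ other than $S$ has one segment in $S$ and two in $W$, and every $w\in W$ lies in such a block. If $d(u)$ counts these blocks through $u\in S$, then $2\sum_{u\in S}d(u)\ge13$, so some $u$ has $d(u)\ge3$. This $u$ is \emph{heavy}: given any two segments of $W$, one of three disjoint pairs at $u$ avoids them. A block of size $3$ missing $u$ would therefore be disjoint from a block of size $3$ through $u$. So all blocks of size $3$ contain $u$, and they split the other $r+1$ segments into pairs, which is impossible for even $r$.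

In general we take an optimal packing and split its segments into heavy and light ones. Exchange arguments show that the light segments lie in few useful blocks. Counting with \eqref{eq:excess} then shows that either $n$ is small or there are $\delta$ heavy segments, and in the second case parity finishes the proof as above.

\begin{proof}[Proof of Proposition~\ref{prop:large}]
Suppose $\tau>\lceil r/2\rceil$. By \eqref{eq:saving}, $\sigma\le\delta$, and $\sigma\le\delta-1$ if $r$ is odd. By \eqref{eq:excess}, $\sigma\ge1$. Fix a packing $S_1,\dots,S_t$ of saving $\sigma$. Then $1\le t\le\sigma$, since each set saves at least $1$. Let $T=\bigcup_iS_i$ and $W=\mathcal L\setminus T$, so that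
\[
\sigma+2\le|T|=\sigma+2t\le3\sigma .
\]
Each of the properties (P1)--(P7) below is proved by constructing, from its failure, a packing of saving greater than $\sigma$.

\medskip\noindent\textbf{Step 1: blocks that meet $W$.}

\smallskip\noindent(P1) \emph{Every block contains at most two segments of $W$.} Three of them could be added to the packing as a new set.

\smallskip\noindent(P2) \emph{A block that meets $W$ contains at most one segment of each $S_i$.} A block with two segments of $S_i$ is the block containing $S_i$, and a segment of $W$ in it could be added to $S_i$.

\smallskip
Call a block $E$ \emph{double} if $|E\cap W|=2$ and $E\cap T\ne\emptyset$, and \emph{single} if $|E\cap W|=1$. For $u\in T$ let $d(u)$ be the number of double blocks that contain $u$. A \emph{triple at $u$} is a set $\{u\}\cup(E\cap W)$ with $E\ni u$ double; it lies in a block and saves $1$. The $d(u)$ triples at $u$ have pairwise disjoint parts in $W$, so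
\begin{equation}\label{eq:greedy}
\text{if }Z\subseteq W\text{ and }|Z|<d(u),\text{ then some triple at $u$ is disjoint from }Z.
\end{equation}
To \emph{realize} a set $A\subseteq T$ \emph{avoiding} $Z\subseteq W$ means to choose one triple at each $u\in A$ so that these triples are pairwise disjoint and disjoint from $Z$. Such triples are disjoint from $T\setminus A$. They can therefore replace the sets $S_i$ that meet $A$, and this is the exchange we use.

\medskip\noindent\textbf{Step 2: heavy and light segments.} We want a set of segments with $d$ so large that it can be realized greedily even after a few segments of $W$ have been used up. Order $T=\{u_1,u_2,\dots\}$ with $d(u_1)\ge d(u_2)\ge\cdots$. Let $h$ be the largest integer with $0\le h\le\sigma$ and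
\[
d(u_j)\ge2(\sigma-j)+3\qquad\text{for all }1\le j\le h .
\]
The segments of $H=\{u_1,\dots,u_h\}$ are \emph{heavy}, those of $N=T\setminus H$ are \emph{light}. Put $k=\sigma-h\ge0$.

\smallskip\noindent(P3) \emph{If $Z\subseteq W$ and $|Z|\le2k+2$, then $H$, and hence every subset of $H$, can be realized avoiding $Z$.} Choose triples at $u_h,u_{h-1},\dots,u_1$ in turn. At $u_j$ at most $2k+2+2(h-j)=2(\sigma-j)+2<d(u_j)$ segments of $W$ are forbidden, so \eqref{eq:greedy} applies.

\smallskip\noindent(P4) \emph{$d(u)\le2k$ for every $u\in N$.} If $h<\sigma$, the maximality of $h$ gives $d(u)\le d(u_{h+1})\le2(\sigma-h-1)+2=2k$. If $h=\sigma$, then $k=0$. Were $d(u)\ge1$, we could take a triple at $u$ and realize $H$ avoiding its two segments in $W$. This gives a packing of $\sigma+1$ triples.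

\smallskip\noindent(P5) \emph{$h_i:=|H\cap S_i|\le s_i-2$.} Otherwise replace $S_i$, which saves $s_i-2$, by $h_i\ge s_i-1$ triples realizing $H\cap S_i$.

\smallskip
Put $f_i=s_i-2-h_i\ge0$ and $N_i=S_i\setminus H$. Then $|N_i|=f_i+2$, $N=\bigcup_iN_i$ and $\sum_if_i=\sigma-h=k$. Call $S_i$ \emph{full} if $f_i=0$.

\medskip\noindent\textbf{Step 3: light segments lie in few useful blocks.} The count in Step 4 will be divided by $\delta-h\ge k$, so we need bounds that carry a factor $k$. Property (P4) alone gives $\sum_{u\in N}d(u)\le2k|N|$; the next property is sharper and gives light segments of full sets no double block at all.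

\smallskip\noindent(P6) \emph{$\sum_{u\in N_i}d(u)\le2f_i(k+2)$.} Write $f=f_i$ and order $N_i=\{x_1,\dots,x_{f+2}\}$ with $d(x_1)\ge d(x_2)\ge\cdots$. We claim that $d(x_j)\le2(f+1-j)$ for some $j\in\{1,\dots,f+1\}$. Otherwise choose triples at $x_{f+1},x_f,\dots,x_1$ in turn; at $x_j$ exactly $2(f+1-j)<d(x_j)$ segments are forbidden. These triples use $2(f+1)\le2k+2$ segments of $W$, and by (P3) we realize $H\cap S_i$ avoiding them. The resulting $f+1+h_i=s_i-1$ triples replace $S_i$ and increase the saving. This proves the claim. Put $g=f+1-j$, so $0\le g\le f\le k$. The $f-g$ segments $x_1,\dots,x_{j-1}$ have $d\le2k$ by (P4), and the other $g+2$ have $d\le2g$. Hence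
\[
\sum_{u\in N_i}d(u)\le2k(f-g)+2g(g+2)\le2k(f-g)+2g(k+2)=2kf+4g\le2f(k+2).
\]

Single blocks with several light segments also contribute to \eqref{eq:excess}. Pairs of light segments from two full sets could number about $2h^2$, with no factor $k$, so they must be excluded.

\smallskip\noindent(P7) \emph{A single block contains at most one light segment from the full sets.} Suppose it contains $x\in N_i$ and $y\in N_j$ with $x\ne y$ and $S_i,S_j$ full, and let $w$ be its segment in $W$. By (P2), $i\ne j$. Realize $H\cap(S_i\cup S_j)$ avoiding $\{w\}$, and replace $S_i,S_j$ by these $(s_i-2)+(s_j-2)$ triples together with $\{x,y,w\}$. The saving increases by $1$.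

\medskip\noindent\textbf{Step 4: counting.} Let $w\in W$ and let $a(w)$ be the number of single blocks that contain $w$. By (P1), a block $E\ni w$ has $|E\cap W|=2$ and $|E|-2=|E\cap T|$, or it is single and $|E|-2=|E\cap T|-1$. Each $u\in T$ lies in exactly one block with $w$, so $e(w)=|T|-a(w)$. Put $\nu(E)=|E\cap N|$. Every light segment lies in exactly one block with $w$, and that block is double or single. So \eqref{eq:excess} gives
\[
\delta-h\ \le\ e(w)-h=|N|-a(w)=\sum_{E\ni w\text{ double}}\nu(E)+\sum_{E\ni w\text{ single}}\big(\nu(E)-1\big).
\]
Sum over $w\in W$. A double block is counted twice and a single block once, and $\sum_{E\text{ double}}\nu(E)=\sum_{u\in N}d(u)$. Since $\nu-1\le\binom\nu2$ for every integer $\nu\ge0$,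
\[
(\delta-h)|W|\ \le\ 2\sum_{u\in N}d(u)+\sum_{E\text{ single}}\binom{\nu(E)}2 .
\]
By (P6) the first term is at most $4k(k+2)$. The second term counts pairs of light segments in a common single block. Each pair lies in only one block, and by (P2) and (P7) it comes from two different sets $S_i,S_j$ that are not both full. A full set has $h_i=s_i-2\ge1$ heavy segments, so there are at most $h$ full sets, with at most $2h$ light segments in total. A set that is not full has $f_i+2\le3f_i$ light segments, so these sets have at most $3k$ light segments in total. Using $f_i^2\geq f_i$, the second term is at most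
\[
2h\cdot3k+9\sum_{i<j}f_if_j=6hk+\tfrac92\Big(k^2-\sum_if_i^2\Big)\le6hk+\tfrac92(k^2-k).
\]
Adding the two bounds,
\begin{equation}\label{eq:count}
(\delta-h)|W|\le k\,(8.5\,k+6h+3.5).
\end{equation}

\medskip\noindent\textbf{Step 5: the case $h<\delta$.} Since $\sigma\le\delta$, we have $0\le k\le\delta-h$, and \eqref{eq:count} gives $|W|\le8.5k+6h+3.5$. With $|T|\le3\sigma=3(k+h)$,
\[
n=|W|+|T|\le11.5\,k+9h+3.5\le11.5\,\sigma+3.5\le11.5\,\delta+3.5 .
\]
But $r\ge10.5\delta+3$ gives $n=r+1+\delta\ge11.5\delta+4$, a contradiction. This is the only use of the lower bound on $r$.

\medskip\noindent\textbf{Step 6: the case $h=\delta$.} From $h\le\sigma\le\delta$ we get $h=\sigma=\delta$ and $k=0$, and $r$ is even. No block contains three segments $x,y,z\notin H$. Indeed, at most two of them lie in $W$ by (P1), so by (P3) we can realize $H$ avoiding $\{x,y,z\}\cap W$, and these $\delta$ triples together with $\{x,y,z\}$ save $\delta+1>\sigma$.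

Let $\ell\notin H$. A block $E\ni\ell$ has $|E|-2=|E\cap H|-1$ if $E\setminus H=\{\ell\}$, and $|E|-2=|E\cap H|$ if $|E\setminus H|=2$. Summing over $E\ni\ell$,
\[
e(\ell)=\delta-\#\{E\ni\ell: E\setminus H=\{\ell\}\}.
\]
Since $e(\ell)\ge\delta$, every block that contains a segment outside $H$ contains exactly two of them. Take $u\in H$, which exists because $\delta\ge1$. Each segment outside $H$ lies in exactly one block with $u$, so the blocks through $u$ partition the $n-\delta=r+1$ segments outside $H$ into pairs. Then $r$ is odd, a contradiction.
\end{proof}

\section{Prime gaps and the proofs of the theorems}\label{sec:proof}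

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r\ge5$. By Lemma~\ref{lem:reduce} we may assume that the system is reduced, and we may assume $\tau\ge4$, since otherwise $\tau\le3\le\lceil r/2\rceil$. Let $q$ be the least prime with $q\ge r$. Since $\delta=n-r-1$, Proposition~\ref{prop:classes} gives
\begin{equation}\label{eq:delta}
\delta\le q-r,\qquad\text{and}\qquad\delta\le2p+1-r\ \text{ for every prime $p$ with } r/2\le p<r .
\end{equation}

\emph{Values of $r$ next to a prime.} If $q=r$, then $\delta\le0$ and Proposition~\ref{prop:small}(i) applies. If $q=r+1$, then $r$ is even, so $r\ge6$, and $\delta\le1$; parts (i) and (ii) apply. If $q=r+2$, then $r$ is odd and composite, so $r\ge9$, and $\delta\le2$; parts (i)--(iii) apply. If $r-1$ is prime, Proposition~\ref{prop:pplus1} applies.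

Every other $r$ lies between consecutive primes $q_0<q$ with $q_0+2\le r\le q-3$, so $q-q_0\ge6$ by parity. For these $r$ it suffices to find a number $D$ with
\begin{equation}\label{eq:target}
\delta\le D\qquad\text{and}\qquad 10.5\,D+3\le r,
\end{equation}
for then Proposition~\ref{prop:large} applies if $\delta\ge1$, and Proposition~\ref{prop:small}(i) if $\delta\le0$.

\emph{The range $r\le117$.} The pairs of consecutive primes below $128$ with gap at least $6$ are
\[
(23,29),\ (31,37),\ (47,53),\ (53,59),\ (61,67),\ (73,79),\ (83,89),\ (89,97),\ (113,127).
\]
The table lists the values $r\le 117$ that remain and a value of $D$ from \eqref{eq:delta}. In each row the last entry is at most $r$. The second bound of \eqref{eq:delta} is needed where the gap is large relative to $r$; for $r=25$ the first bound gives only $D=4$.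

\begin{center}
\begin{tabular}{llll}
\hline
$r$ & prime used in \eqref{eq:delta} & $D$ & $10.5D+3$\\
\hline
$25,\ 26$ & $p=13$ & $2,\ 1$ & $24,\ 13.5$\\
$33,\ 34$ & $p=17$ & $2,\ 1$ & $24,\ 13.5$\\
$49,\ 55,\ 63,\ 75,\ 85$ & $q=r+4$ & $4$ & $45$\\
$50,\ 56,\ 64,\ 76,\ 86$ & $q=r+3$ & $3$ & $34.5$\\
$91,\ 92,\ 93,\ 94$ & $q=97$ & $6,\ 5,\ 4,\ 3$ & $66,\ 55.5,\ 45,\ 34.5$\\
$115,\ 116$ & $p=59$ & $4,\ 3$ & $45,\ 34.5$\\
$117$ & $q=127$ & $10$ & $108$\\
\hline
\end{tabular}
\end{center}

\emph{The range $r\ge118$.} By Rohrbach and Weis \cite{RW}, for $r\ge118$ there is a prime between $r$ and $14r/13$. So $\delta\le q-r\le r/13$. The inequality $\frac{10.5}{13}r+3\le r$ is equivalent to $r\ge15.6$, so \eqref{eq:target} holds with $D=r/13$.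
\end{proof}

\begin{remark}\label{rem:primes}
The range $r\ge118$ can also be handled without \cite{RW}. Let $\theta(x)=\sum_{p\le x}\log p$, the sum over primes. Rosser and Schoenfeld \cite[Theorems 9 and 10]{RS} prove $\theta(x)<1.01624\,x$ for $x>0$ and $\theta(x)>0.98\,x$ for $x\ge7481$. For $r\ge7481$ this gives $\theta(1.04r)>1.019\,r>\theta(r)$, so $q\le1.04r$, and \eqref{eq:target} holds with $D=0.04r$. For $118\le r\le127$ take $D=9$, with $10.5D+3=97.5$. For $127<r\le7537$ use the primes
\begin{quote}
127, 139, 151, 163, 179, 193, 211, 229, 251, 271, 293, 317, 347, 379, 409, 443, 479, 523, 571, 619, 677, 739, 809, 883, 967, 1051, 1151, 1259, 1373, 1499, 1637, 1789, 1951, 2137, 2341, 2557, 2801, 3067, 3359, 3677, 4027, 4409, 4817, 5273, 5749, 6287, 6883, 7537.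
\end{quote}
Consecutive members satisfy $21q_{i+1}\le23q_i+17$. For $q_i<r\le q_{i+1}$ take $D=q_{i+1}-r\ge q-r$. The condition $10.5D+3\le r$ reads $21q_{i+1}+6\le23r$, and it holds because $23r\ge23q_i+23$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $r\ge5$, combine Theorem~\ref{thm:A} with Example~\ref{ex:parabola}. For $r=2,3,4$, Corollary~\ref{cor:prime} with $p=2,3,5$ gives $\tau\le2,2,3$. These values are attained by Examples~\ref{ex:two}, \ref{ex:parabola} and~\ref{ex:medians}, respectively.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RW}
Rohrbach and Weis, \emph{Zum finiten Fall des Bertrandschen Postulats}, J. reine angew. Math. 214/215 (1964), 432--440.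

\bibitem{RS}
Rosser and Schoenfeld, Illinois J. Math. 6 (1962).

\bibitem{VA}
Adri\'an V\'azquez \'Avila, \emph{On transversal numbers of intersecting straight line systems and intersecting segment systems}, arXiv:2101.04708 (2021).

\end{thebibliography}
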